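\title{Submaximal curves on abelian surfaces with real multiplication}

\begin{abstract}
An irreducible curve $C$ through the origin of an abelian surface $X$ is submaximal for an ample line bundle $L$ if $L\cdot C/\operatorname{mult}_0C<\sqrt{L^2}$. For simple $X$ we translate the question of how many curves can be submaximal for one $L$ into a question about vectors of square $-1$ in the lattice $NS(X)\oplus\langle-1\rangle$: curves submaximal for the same $L$ give pairwise orthogonal such vectors, and $k\ge2$ pairwise orthogonal vectors give an ample line bundle with at least $k$ submaximal curves. For Picard number two, the existence of two orthogonal vectors is decided by local conditions. For principally polarized surfaces with real multiplication this proves a conjecture posed in a paper of Bauer and Schmidt: every ample $\mathbb Q$-line bundle has at most one submaximal curve if and only if $\operatorname{End}(X)=\mathbb Z[\sqrt e]$, or $\operatorname{End}(X)=\mathbb Z[\frac12+\frac12\sqrt e]$ with $e$ divisible by a prime congruent to $5$ or $7$ modulo $8$.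
\end{abstract}

\section{Introduction}\label{sec:intro}

We work over $\mathbb C$. A \emph{curve} is a reduced irreducible curve, and $\equiv$ between divisors or line bundles denotes numerical equivalence.

Let $X$ be an abelian surface with origin $0$ and let $L$ be an ample line bundle on $X$. For a curve $C$ through $0$, the quotient $L\cdot C/\operatorname{mult}_0C$ measures how much $L$-degree the curve spends per unit of multiplicity. The infimum of these quotients is the Seshadri constant of $L$; since translations act transitively on $X$, nothing is lost by fixing the point $0$. A parameter count bounds the infimum. We have $h^0(nL)=\frac12n^2L^2$, and vanishing to order $m$ at $0$ imposes at most $\frac12m(m+1)$ linear conditions. So if $m(m+1)<n^2L^2$, there is a divisor $D\in|nL|$ with $\operatorname{mult}_0D\ge m$, and since degree and multiplicity are additive, some component of $D$ has quotient at most $nL^2/m$. Taking $m$ as large as allowed and letting $n\to\infty$, we see that the infimum is at most $\sqrt{L^2}$. The curves of interest are those that beat this count.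

\begin{definition}
Let $L$ be an ample $\mathbb Q$-line bundle on $X$. A curve $C\subset X$ through $0$ is \emph{submaximal} for $L$ if
\[
\frac{L\cdot C}{\operatorname{mult}_0C}<\sqrt{L^2}.
\]
\end{definition}

The condition depends only on the numerical class of $L$ up to a positive rational factor. How many curves can be submaximal for the same $L$? Two such curves are pulled in opposite directions. Both are very singular at $0$, so they meet there with large multiplicity; both have small degree, so by the Hodge index theorem their sum has small self-intersection. We will see that on a simple surface these constraints leave room for one configuration only: $C\cdot C'=\operatorname{mult}_0C\cdot\operatorname{mult}_0C'$, so that the curves meet at the origin alone and have no common tangent there. This is a Diophantine condition on the N\'eron--Severi lattice. It has no solution for Picard number $1$, and for Picard number $2$ one expects it to be solvable exactly when no congruence forbids it.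

The test case is the following. A principally polarized abelian surface $X$ has \emph{real multiplication} if it is simple and $\operatorname{End}(X)$ is an order in a real quadratic field; its Picard number is then $2$. Every such order has the form $\mathbb Z[\sqrt e]$, or $\mathbb Z[\frac12+\frac12\sqrt e]$ with $e\equiv1\pmod4$, for a non-square integer $e>0$. The discriminant of the order is $4e$ in the first form and $e\equiv1\pmod 4$ in the second, so the order determines both its form and the integer $e$. The following statement is posed as a conjecture in \cite{BS}.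

\begin{theorem}\label{thm:RM}
Let $X$ be a principally polarized abelian surface with real multiplication. Every ample $\mathbb Q$-line bundle on $X$ has at most one submaximal curve if and only if either
\begin{itemize}
\item $\operatorname{End}(X)=\mathbb Z[\sqrt e]$ for a non-square integer $e>0$, or
\item $\operatorname{End}(X)=\mathbb Z[\frac12+\frac12\sqrt e]$ for a non-square integer $e>0$ such that $e\equiv1\pmod4$ and $e$ has a prime factor $p\equiv5$ or $7\pmod8$.
\end{itemize}
\end{theorem}

We call the remaining case \emph{exceptional}: $\operatorname{End}(X)=\mathbb Z[\frac12+\frac12\sqrt e]$ and every prime factor of $e$ is congruent to $1$ or $3$ modulo $8$. Products of such primes are $\equiv 1$ or $3\pmod 8$, so $e\equiv1\pmod4$ forces $e\equiv1\pmod8$. The first exceptional values are $e=17,33,41,57$; the value $65=5\cdot13$ is not exceptional although $65\equiv1\pmod 8$.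

Theorem~\ref{thm:RM} follows from a statement about all simple abelian surfaces. Let $N=NS(X)$ and let $\rho$ be its rank; $N$ is an even lattice of signature $(1,\rho-1)$. Put
\[
\Lambda=N\oplus\mathbb Z\varepsilon,\qquad \varepsilon^2=-1,\qquad (M,l)\cdot(M',l')=M\cdot M'-ll',
\]
where $(M,l)$ stands for $M+l\varepsilon$. This is a lattice of signature $(1,\rho)$. It is the N\'eron--Severi lattice of the blow-up of $X$ at $0$: the pair $(M,l)$ corresponds to the pull-back of $M$ minus $l$ times the exceptional curve, and $(C,\operatorname{mult}_0C)$ is the class of the proper transform of a curve $C$. A \emph{root} is a vector $v\in\Lambda$ with $v^2=-1$; thus $(M,l)$ is a root if and only if $l^2=M^2+1$. The vector $\varepsilon$ is always a root.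

\begin{theorem}\label{thm:roots}
Let $X$ be a simple abelian surface and let $k(X)$ be the maximal number of pairwise orthogonal roots in $\Lambda$. Every ample $\mathbb Q$-line bundle has at most $k(X)\le\rho$ submaximal curves, and if $k(X)\ge2$ this number is attained by some ample line bundle. In particular, every ample $L$ has at most one submaximal curve if and only if $\Lambda$ contains no two orthogonal roots.
\end{theorem}

For $\rho=2$ the lattice question has a local answer. We write $\langle a,b,\dots\rangle$ for the lattice with an orthogonal basis of squares $a,b,\dots$, and $R_p=R\otimes\mathbb Z_p$ for a lattice $R$ and a prime $p$.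

\begin{theorem}\label{thm:rank2}
Let $X$ be a simple abelian surface with $\rho=2$, and let $\det N=-d$. If
\begin{equation}\tag{$*$}\label{eq:star}
d\equiv1\!\!\pmod8,\quad\text{and}\quad N_p\cong\langle-1,d\rangle\text{ over }\mathbb Z_p\text{ for every prime }p\mid d,
\end{equation}
then the maximal number of submaximal curves of an ample $L$ is exactly $2$. If \eqref{eq:star} fails, it is at most $1$. In the exceptional case of Theorem~\ref{thm:RM}, infinitely many pairwise non-proportional ample $L$ have exactly two submaximal curves.
\end{theorem}

The proof has a geometric and an arithmetic half. The geometric half rests on a dictionary between curves and roots (Propositions \ref{prop:curve} and \ref{prop:divisor}), which comes from the Kummer surface of $X$, where the relevant curves become $(-2)$-curves. We state the dictionary in Section~\ref{sec:roots}, use it in Section~\ref{sec:examples} to find by hand two submaximal curves for $e=17$, and prove it in Section~\ref{sec:kummer}. Section~\ref{sec:reflections} derives Theorem~\ref{thm:roots} with the help of the group generated by reflections in roots. The arithmetic half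 is Section~\ref{sec:lattice}: two orthogonal roots exist if and only if $\Lambda\cong\langle-1,-1,d\rangle$, and this isometry can be tested prime by prime. For real multiplication the test at a prime $p\mid e$ asks that $-2$ be a square modulo $p$, which is where the residues modulo $8$ come from (Section~\ref{sec:final}).

\section{Classes, roots and the dictionary}\label{sec:roots}

From now on $X$ is a simple abelian surface, that is, it contains no elliptic curve.

\subsection*{Standard facts}
We use the following throughout. In a real quadratic space of signature $(1,n)$ the set $\{x^2>0\}$ has two connected components $\pm P$, and $x\cdot y>0$ whenever $x\in P$ and $y\ne0$ lies in the closure of $P$. Moreover $(x\cdot y)^2\ge x^2y^2$ if $x^2>0$; for $N\otimes\mathbb R$ we call this the \emph{Hodge inequality}. Distinct curves satisfy $C\cdot C'\ge\operatorname{mult}_0C\cdot\operatorname{mult}_0C'$. A class $M\in N$ defines a homomorphism $\phi_M\colon X\to\hat X$, $x\mapsto t_x^*M\otimes M^{-1}$, to the dual abelian surface; $\phi_M$ is additive in $M$, it vanishes only for $M=0$, and $\deg\phi_M=(M^2/2)^2$, where degree $0$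 means that the kernel is infinite.

\begin{lemma}\label{lem:simple}
Let $M\in N$ and let $h\in N$ be ample.
\begin{enumerate}
\item[(i)] If $M^2=0$, then $M=0$.
\item[(ii)] If $M^2>0$, then $M$ or $-M$ is ample; $M$ is ample if and only if $M\cdot h>0$.
\item[(iii)] Every nonzero effective divisor on $X$ is ample.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The identity component of $\ker\phi_M$ is an abelian subvariety of positive dimension. As $X$ is simple, it is $X$, so $\phi_M=0$.

(ii) A curve $C$ has $C^2\ge0$, because it is numerically equivalent to a translate different from $C$, and $C\cdot h>0$. So $C$ is a nonzero vector in the closure of the component of $\{x^2>0\}$ containing $h$. If $M^2>0$ and $M\cdot h>0$, then $M$ lies in this component, so $M\cdot C>0$ for all curves $C$, and $M$ is ample by the Nakai--Moishezon criterion. If $M\cdot h<0$, the same applies to $-M$, and $M\cdot h=0$ is excluded by the Hodge inequality.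

(iii) A curve has $C^2\ge0$ and $C\not\equiv0$, so $C^2>0$ by (i), and $C$ is ample by (ii). Sums of ample divisors are ample.
\end{proof}

\begin{lemma}\label{lem:roots}
Let $(M,l)$ be a root.
\begin{enumerate}
\item[(i)] The integer $l$ is odd. In particular no root is orthogonal to $\varepsilon$.
\item[(ii)] If $(M,l)\ne\pm\varepsilon$, then $|l|\ge3$ and $M$ or $-M$ is ample.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) $N$ is even, so $l^2=M^2+1$ is odd; and $(M,l)\cdot\varepsilon=-l\neq0$. (ii) If $l=\pm1$, then $M^2=0$ and $M=0$. Otherwise $|l|\ge3$ and $M^2=l^2-1>0$.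
\end{proof}

Simplicity of $X$ enters the paper through these two lemmas. On a surface containing an elliptic curve $F$, the vector $(F,1)$ is a root and neither $F$ nor $-F$ is ample.

\subsection*{The dictionary}
A root $(M,l)$ is \emph{positive} if $M$ is ample and $l>0$; let $R^+$ be the set of positive roots. A curve $C$ is \emph{negative} if it passes through $0$ and $C^2<m^2$, where $m=\operatorname{mult}_0C$; this says that its proper transform on the blow-up at $0$ has negative self-intersection. A curve that is submaximal for some $L$ is negative, since the Hodge inequality gives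
\begin{equation}\label{eq:subneg}
L^2\,C^2\le(L\cdot C)^2<L^2m^2.
\end{equation}

\begin{proposition}[from curves to roots]\label{prop:curve}
Let $C$ be a negative curve and $m=\operatorname{mult}_0C$. Then $(C,m)=c\,v_C$ with $c\in\{1,2\}$ and $v_C\in R^+$. If $C\ne C'$ are negative curves, then $v_C\cdot v_{C'}\ge0$; in particular $v_C\ne v_{C'}$.
\end{proposition}

\begin{proposition}[from roots to divisors]\label{prop:divisor}
For every $(M,l)\in R^+$ there is an effective divisor $D\equiv2M$ with $\operatorname{mult}_0D\ge2l$.
\end{proposition}

The two statements are not inverse to each other: the divisor $D$ may be reducible, and its components may belong to other roots. Controlling this is the main point of Sections \ref{sec:examples} and \ref{sec:reflections}.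

\subsection*{The lattice of a surface with real multiplication}
Let $L_0$ be a principal polarization, so $L_0^2=2$ and $\phi_{L_0}$ is an isomorphism. The Rosati involution $f\mapsto f^\dagger=\phi_{L_0}^{-1}\hat f\phi_{L_0}$ is an anti-automorphism of $\operatorname{End}(X)$ of order at most $2$. It is positive: the trace of $ff^\dagger$ on $H_1(X,\mathbb Q)$ is positive for $f\ne0$. The map $M\mapsto\phi_{L_0}^{-1}\phi_M$ is an isomorphism from $N$ onto the group of endomorphisms fixed by the Rosati involution \cite[Prop.~5.2.1]{BL}.

\begin{lemma}\label{lem:norm}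
Let $(X,L_0)$ have real multiplication, let $\mathcal O=\operatorname{End}(X)$, and let $\alpha\mapsto\alpha'$, $\mathrm N$ and $\operatorname{Tr}$ be the conjugation, norm and trace of the field $F=\mathcal O\otimes\mathbb Q$. The Rosati involution is the identity, so $M\mapsto\phi_{L_0}^{-1}\phi_M$ is an isomorphism $N\to\mathcal O$. Writing $M_\alpha$ for the class corresponding to $\alpha$, we have
\[
M_\alpha^2=2\mathrm N(\alpha),\qquad M_\alpha\cdot M_\beta=\operatorname{Tr}(\alpha\beta'),
\]
and $M_\alpha$ is ample if and only if $\mathrm N(\alpha)>0$ and $\operatorname{Tr}(\alpha)>0$.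
\end{lemma}

\begin{proof}
The space $H_1(X,\mathbb Q)$ has dimension $2$ over $F$, so $\alpha\in F$ acts on it with trace $2\operatorname{Tr}(\alpha)$ and determinant $\mathrm N(\alpha)^2$. The Rosati involution is an automorphism of $F$, hence the identity or conjugation. Conjugation is not positive, because $\sqrt e\cdot(\sqrt e)'=-e$ has negative trace.

Since $\phi_{L_0}$ is an isomorphism, $(M_\alpha^2/2)^2=\deg\phi_{M_\alpha}=\deg\alpha=\mathrm N(\alpha)^2$. Both $q(\alpha)=M_\alpha^2/2$ and $\mathrm N$ are quadratic forms on $\mathcal O\cong\mathbb Z^2$. The polynomial $(q-\mathrm N)(q+\mathrm N)$ vanishes on $\mathbb Z^2$, so it is zero, and one of its factors is zero. As $M_1=L_0$ gives $q(1)=1=\mathrm N(1)$, we get $q=\mathrm N$. Polarizing gives $M_\alpha\cdot M_\beta=\mathrm N(\alpha+\beta)-\mathrm N(\alpha)-\mathrm N(\beta)=\operatorname{Tr}(\alpha\beta')$. The last claim is Lemma~\ref{lem:simple}(ii) with $h=L_0$.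
\end{proof}

So two orthogonal roots $(M_\alpha,a)$, $(M_\beta,b)$ amount to a solution of
\begin{equation}\label{eq:system}
2\mathrm N(\alpha)=a^2-1,\qquad 2\mathrm N(\beta)=b^2-1,\qquad\operatorname{Tr}(\alpha\beta')=ab ,
\end{equation}
and $a,b$ are odd by Lemma~\ref{lem:roots}. One obstruction is visible at once: in $\mathbb Z[\sqrt e]$ all traces are even, while $ab$ is odd.

\section{The dictionary at work}\label{sec:examples}

In this section we assume Propositions \ref{prop:curve} and \ref{prop:divisor}.

\begin{example}[Picard number one]\label{ex:rho1}
Let $N=\mathbb ZL$ with $L$ ample. Roots $(nL,l)$ are the solutions of the Pell equation $l^2-L^2n^2=1$.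

Let $L^2=2$. The smallest positive root is $(2L,3)$. Proposition~\ref{prop:divisor} gives $D\equiv4L$ with $\operatorname{mult}_0D\ge6$, so $L\cdot D/\operatorname{mult}_0D\le\frac86=\frac43<\sqrt2$, and some component $C$ of $D$ is submaximal. Its root $(nL,l)$ has $1\le n\le4$, and among $2n^2+1=3,9,19,33$ only $9$ is a square. Thus $v_C=(2L,3)$ and the quotient of $C$ is $\frac43$. The parameter count of the introduction does not see this curve: $h^0(4L)=16$, while multiplicity $6$ is $21$ conditions.

Let $L^2=4$. Then $(l-2n)(l+2n)=1$ forces $n=0$, so $\pm\varepsilon$ are the only roots. Here $k(X)=1$, but $R^+$ is empty and no curve is submaximal. This is why Theorem~\ref{thm:roots} claims sharpness only for $k(X)\ge2$.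
\end{example}

\begin{example}[$e=17$]\label{ex:17}
Let $\operatorname{End}(X)=\mathcal O=\mathbb Z[\frac12+\frac12\sqrt{17}]$, the smallest exceptional case. For $\gamma=\frac12(x+y\sqrt{17})$ and $\delta=\frac12(z+t\sqrt{17})$, Lemma~\ref{lem:norm} reads $M_\gamma\cdot M_\delta=\frac12(xz-17yt)$. Take
\[
\alpha=\tfrac12(13+3\sqrt{17}),\qquad\beta=\tfrac12(21+5\sqrt{17}).
\]
Then $M_\alpha^2=\frac12(169-153)=8$, $M_\beta^2=\frac12(441-425)=8$ and $M_\alpha\cdot M_\beta=\frac12(273-255)=9$. So \eqref{eq:system} holds with $a=b=3$, and $v_1=(M_\alpha,3)$, $v_2=(M_\beta,3)$ are orthogonal positive roots.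

\emph{The line bundle.} We look for an $L$ on which both roots give the same quotient, that is, $L\cdot M_\alpha=L\cdot M_\beta$. The difference $\eta=\beta-\alpha=4+\sqrt{17}$ is a unit of norm $-1$, and $\omega=\sqrt{17}\,\eta=17+4\sqrt{17}$ satisfies $\operatorname{Tr}(\omega\eta')=-\operatorname{Tr}(\sqrt{17})=0$. Put $L=M_\omega$. It is ample, $L^2=2\mathrm N(\omega)=34$, and $L\cdot M_\alpha=L\cdot M_\beta=\frac12(34\cdot13-17\cdot8\cdot3)=17$. The common quotient $\frac{17}3$ is less than $\sqrt{34}$, because $289<306$. In terms of $\Lambda$, the vector $w=(3L,17)$ is orthogonal to $v_1$ and $v_2$, and $w^2=306-289=17>0$.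

\emph{The components.} Let $i\in\{1,2\}$, write $v_i=(M_i,3)$, and let $D\equiv2M_i$ have $\operatorname{mult}_0D\ge6$. Let $C$ be a component of $D$ that is submaximal for $L$, with root $v_C=(M_\gamma,l)$. We claim that $v_C\in\{v_1,v_2\}$. As $D-C$ is effective or zero, $C^2\le D^2=32$, so $l^2-1\le32$ and $l\in\{3,5\}$. For $l=5$ we would need $x^2-17y^2=48$; modulo $3$ this reads $x^2+y^2\equiv0$, so $3$ divides $x$ and $y$, and $9$ divides $48$, which is false. So $l=3$. The Hodge inequality and submaximality give $\sqrt{34\cdot8}\le L\cdot M_\gamma<3\sqrt{34}$, that is, $272\le(L\cdot M_\gamma)^2<306$, so $L\cdot M_\gamma=17$. Hence $M_\gamma-M_\alpha$ is orthogonal to $L$. The orthogonal complement of $L$ in $N$ is generated by $M_\eta$, since the unit $\eta$ is primitive in $\mathcal O$; so $\gamma=\alpha+t\eta$ with $t\in\mathbb Z$. With $M_\alpha\cdot M_\eta=9-8=1$ and $M_\eta^2=-2$ we find $8=M_\gamma^2=8+2t-2t^2$, so $t\in\{0,1\}$. This proves the claim.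

\emph{The equality argument.} Every component $C$ of $D$ satisfies $L\cdot C\ge\frac{17}3\operatorname{mult}_0C$. Equality holds for the submaximal components by the claim, and the inequality is strict for the others, since they miss $0$ or have quotient at least $\sqrt{34}$. Summing over the components,
\[
34=L\cdot D\ge\tfrac{17}3\operatorname{mult}_0D\ge34 .
\]
So $\operatorname{mult}_0D=6$ and all components are submaximal. Then $2v_i=(D,6)$ is a positive combination of vectors from $\{v_1,v_2\}$, and linear independence shows that each component has root $v_i$. We have found curves $C_1,C_2$ with $v_{C_i}=v_i$. They are distinct and both submaximal for $L$, with quotient $\frac{17}3$. By Theorem~\ref{thm:roots} there is no third one.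
\end{example}

Two features of this example were checked by hand and must be produced in general. The first is the existence of a solution of \eqref{eq:system}. The second is that no positive root gives a quotient smaller than that of $v_1$ and $v_2$, that is, $w\cdot v\ge0$ for the roots $v$ that occur.

\section{The Kummer surface}\label{sec:kummer}

We prove Propositions \ref{prop:curve} and \ref{prop:divisor}. On $X$ itself nothing obvious bounds the defect $m^2-C^2$ of a negative curve. But a negative curve turns out to be symmetric under $-1$, so it descends to a K3 surface, where an irreducible curve of negative square has square exactly $-2$.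

\subsection*{Recollections}
Let $x_0=0,x_1,\dots,x_{15}$ be the $2$-torsion points, $\sigma\colon\tilde X\to X$ their blow-up with exceptional curves $E_0,\dots,E_{15}$, and $\iota$ the involution of $\tilde X$ induced by $-1$. Its fixed locus is $\bigcup E_i$. The quotient $K=\tilde X/\iota$ is a smooth K3 surface, the Kummer surface of $X$. The double cover $\pi\colon\tilde X\to K$ is ramified exactly along the $E_i$, so $\pi^*\bar E_i=2E_i$ for $\bar E_i=\pi(E_i)$, and $(\pi^*A)^2=2A^2$ for every divisor $A$ on $K$. Since the canonical class of $K$ is trivial, adjunction gives $A^2=2p_a(A)-2$ for an irreducible curve $A$, and Riemann--Roch with Serre duality gives $h^0(A)+h^0(-A)\ge2+\frac12A^2$ for any divisor $A$.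

Write $X=V/\Pi$ with $V\cong\mathbb C^2$. By the Appell--Humbert theorem, line bundles on $X$ correspond bijectively to pairs $(H,\chi)$, where $H$ is a Hermitian form on $V$, linear in the first variable, with $\operatorname{Im}H(\Pi,\Pi)\subset\mathbb Z$, and $\chi\colon\Pi\to S^1$ satisfies
\begin{equation}\label{eq:semichar}
\chi(\lambda+\mu)=\chi(\lambda)\chi(\mu)(-1)^{\operatorname{Im}H(\lambda,\mu)}.
\end{equation}
The bundle $L(H,\chi)$ is the quotient of $V\times\mathbb C$ by the action $\lambda\cdot(v,t)=(v+\lambda,a(\lambda,v)t)$ with
\[
a(\lambda,v)=\chi(\lambda)\exp\bigl(\pi H(v,\lambda)+\tfrac\pi2H(\lambda,\lambda)\bigr),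
\]
and its sections are the holomorphic functions $\vartheta$ on $V$ with $\vartheta(v+\lambda)=a(\lambda,v)\vartheta(v)$. The class of $L(H,\chi)$ in $N$ is $H$, so $N$ is the group of all admissible $H$. Finally $(-1)^*L(H,\chi)=L(H,\chi^{-1})$; in particular $-1$ acts trivially on $N$.

We also need one fact about $\mathbb F_2$; for $n=4$, $r=2$ it says that the Reed--Muller code $RM(2,4)$ has minimum distance at least $4$.

\begin{lemma}\label{lem:RM}
A nonzero function $f\colon\mathbb F_2^n\to\mathbb F_2$ given by a polynomial of degree at most $r$ takes the value $1$ at $2^{n-r}$ points at least.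
\end{lemma}

\begin{proof}
We use induction on $n$; for $n=0$ there is nothing to prove. Using $x_n^2=x_n$, write $f=g+x_nh$ with $g,h$ polynomials in $x_1,\dots,x_{n-1}$, $\deg g\le r$ and $\deg h\le r-1$ (and $h=0$ if $r=0$). The support of $f$ has $|\operatorname{supp}g|+|\operatorname{supp}(g+h)|$ elements. If $h$ is the zero function, this is $2|\operatorname{supp}g|\ge2\cdot2^{n-1-r}$. Otherwise every point of $\operatorname{supp}h$ lies in $\operatorname{supp}g$ or in $\operatorname{supp}(g+h)$, so the number is at least $|\operatorname{supp}h|\ge2^{(n-1)-(r-1)}$.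
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:curve}]
\emph{Symmetry.} The curve $(-1)^*C$ is numerically equivalent to $C$ and has multiplicity $m$ at $0$. If it were different from $C$, then $C^2=C\cdot(-1)^*C\ge m^2$. So $(-1)^*C=C$.

\emph{Descent to $K$.} Let $m_i=\operatorname{mult}_{x_i}C$, so $m_0=m$. Let $\tilde C$ be the proper transform of $C$ on $\tilde X$ and $\bar C=\pi(\tilde C)$. The curve $\tilde C$ is $\iota$-invariant, so it is the full preimage of $\bar C$, and $\pi$ is unramified at its general point. Hence $\pi^*\bar C=\tilde C$ and $\bar C^2=\frac12(C^2-\sum_im_i^2)$. This number is negative because $C^2<m_0^2$, and it is even and at least $-2$ by adjunction. So $\bar C^2=-2$, which means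
\begin{equation}\label{eq:s}
s:=\sum_{i\ge1}m_i^2=C^2+4-m^2\le3 .
\end{equation}
Thus the defect $m^2-C^2=4-s$ lies in $\{1,2,3,4\}$. We must exclude $s=1$ and $s=2$, and show that for $s=0$ the vector $(C,m)$ is divisible by $2$. Both follow from the parities of the $m_i$.

\emph{Parities.} Let $\mathcal O_X(C)=L(H,\chi)$. As $C$ is symmetric, $\chi=\chi^{-1}$, so $\chi$ takes the values $\pm1$. By \eqref{eq:semichar}, $\chi(0)=1$ and $\chi(\lambda+2\mu)=\chi(\lambda)\chi(\mu)^2=\chi(\lambda)$, so $\chi=(-1)^q$ for a function $q\colon\Pi/2\Pi\to\mathbb F_2$. In a basis $\lambda_1,\dots,\lambda_4$ of $\Pi$, \eqref{eq:semichar} gives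
\[
q\Bigl(\sum_iy_i\lambda_i\Bigr)=\sum_iy_i\,q(\lambda_i)+\sum_{i<j}y_iy_j\operatorname{Im}H(\lambda_i,\lambda_j),
\]
a polynomial of degree at most $2$ on $\mathbb F_2^4$. Let $\vartheta$ be a section with divisor $C$. Since $a(-\lambda,-v)=a(\lambda,v)$, the function $\vartheta(-v)$ is a section of the same bundle, and it has the same divisor. So $\vartheta(-v)=\delta\vartheta(v)$ with a constant $\delta$, and $\delta=\pm1$. For $\lambda\in\Pi$,
\[
\vartheta(\tfrac\lambda2+v)=a(\lambda,v-\tfrac\lambda2)\,\vartheta(v-\tfrac\lambda2)=\delta\chi(\lambda)\,e^{\pi H(v,\lambda)}\,\vartheta(\tfrac\lambda2-v).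
\]
The lowest-order term $g$ of $v\mapsto\vartheta(\frac\lambda2+v)$ at $v=0$ is homogeneous of degree $\operatorname{mult}_{\lambda/2}C$, and the identity gives $g(v)=\delta\chi(\lambda)g(-v)$. Therefore
\[
(-1)^{\operatorname{mult}_{\lambda/2}C}=\delta\chi(\lambda).
\]
The $2$-torsion points at which $C$ has odd multiplicity thus form the support of $q$ or of $q+1$. By Lemma~\ref{lem:RM} there are none, or at least four.

\emph{No odd points.} All $m_i$ are even, so $s\le3$ forces $s=0$, and $m^2=C^2+4$. Also $\delta\chi$ is identically $1$; from $\chi(0)=1$ we get $\delta=1$ and $\chi=1$. By \eqref{eq:semichar}, $\operatorname{Im}H$ takes even values on $\Pi\times\Pi$, so $\frac12H$ defines a class $M\in N$ with $C\equiv2M$. With $m=2l$ we obtain $4l^2=4M^2+4$. So $(C,m)=2(M,l)$ with $(M,l)$ a root.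

\emph{At least four odd points.} At least three of them differ from $0$, so $s\ge3$, hence $s=3$ and $m^2=C^2+1$. So $(C,m)$ is itself a root.

In both cases the root is positive, since $C$ is ample by Lemma~\ref{lem:simple}(iii) and $m>0$. Finally, if $C\ne C'$ are negative curves, then $cc'\,v_C\cdot v_{C'}=C\cdot C'-mm'\ge0$, whereas $v_C^2=-1$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:divisor}]
We look for a class of square $-2$ on $K$, to which Riemann--Roch applies. For this we need a line bundle of class $2M$ whose pull-back to $\tilde X$ descends to $K$; this is the reason for passing from $M$ to $2M$.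

Let $H$ be the Hermitian form of $M$. As $\operatorname{Im}(2H)$ is even on $\Pi\times\Pi$, the pair $(2H,1)$ satisfies \eqref{eq:semichar}. Let $\mathcal L=L(2H,1)$, of class $2M$, with factor $a(\lambda,v)=\exp(2\pi H(v,\lambda)+\pi H(\lambda,\lambda))$. Since $a(-\lambda,-v)=a(\lambda,v)$, the map $(v,t)\mapsto(-v,t)$ induces an involution of $\mathcal L$ lifting $-1$. It sends the class of $(\frac\lambda2,t)$ to the class of $(-\frac\lambda2,t)$, which equals the class of $(\frac\lambda2,a(\lambda,-\frac\lambda2)t)$, and $a(\lambda,-\frac\lambda2)=\exp(-\pi H(\lambda,\lambda)+\pi H(\lambda,\lambda))=1$. So the involution is trivial on the fibers over the $2$-torsion points, and $\iota$ acts on $\sigma^*\mathcal L$ trivially on the fibers over its fixed points. If $u$ generates $\sigma^*\mathcal L$ near a fixed point $x$, then $u+\iota u$ is invariant and has value $2u(x)\ne0$ at $x$, so it is an invariant local generator. Near the image of $x$, the invariant sections of $\pi_*\sigma^*\mathcal L$ are the multiples of this generator by functions on $K$; away from the fixed points $\pi$ is \'etale. Hence the invariant part of $\pi_*\sigma^*\mathcal L$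 is a line bundle $B$ on $K$ with $\pi^*B\cong\sigma^*\mathcal L$.

Put $A=B-l\bar E_0$. Then $\pi^*A=\sigma^*\mathcal L-2lE_0$, so $A^2=\frac12(4M^2-4l^2)=-2$ and $h^0(A)+h^0(-A)\ge1$. If $-A$ were effective, pulling back to $\tilde X$ and pushing forward to $X$ would give an effective or zero divisor of class $-2M$, which is impossible because $-2M\cdot M<0$ and $M$ is ample. So $A$ is effective, and pulling back gives an effective divisor $G\in|\sigma^*\mathcal L-2lE_0|$. Then $G+2lE_0\in|\sigma^*\mathcal L|$ equals $\sigma^*D$ for some $D\in|\mathcal L|$. The coefficient of $E_0$ in $\sigma^*D$ is $\operatorname{mult}_0D$, so $\operatorname{mult}_0D\ge2l$.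
\end{proof}

\section{Reflections and the proof of Theorem~\ref{thm:roots}}\label{sec:reflections}

\begin{proposition}\label{prop:upper}
If distinct curves $C_1,\dots,C_k$ are submaximal for one ample $L$, then the roots $v_{C_1},\dots,v_{C_k}$ are pairwise orthogonal. Hence $k\le k(X)\le\rho$.
\end{proposition}

\begin{proof}
The curves are negative by \eqref{eq:subneg}. Write $v_{C_i}=(M_i,l_i)$; submaximality reads $L\cdot M_i<l_i\sqrt{L^2}$. Let $i\ne j$. The integer $n=v_{C_i}\cdot v_{C_j}$ is non-negative by Proposition~\ref{prop:curve}. If $n\ge1$, then $(v_{C_i}+v_{C_j})^2=2n-2\ge0$, that is, $(M_i+M_j)^2\ge(l_i+l_j)^2$. The Hodge inequality then gives $L\cdot(M_i+M_j)\ge(l_i+l_j)\sqrt{L^2}$, contradicting the sum of the two strict inequalities. So $n=0$. Pairwise orthogonal roots span a negative definite sublattice of $\Lambda$, which has signature $(1,\rho)$, so there are at most $\rho$ of them.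
\end{proof}

Orthogonality of $v_{C_i}$ and $v_{C_j}$ says that the proper transforms of $C_i$ and $C_j$ on the blow-up at $0$ have intersection number $0$. They are therefore disjoint, which is the configuration described in the introduction.

\begin{proposition}\label{prop:lower}
If $k\ge2$ and $\Lambda$ contains $k$ pairwise orthogonal roots, then some ample line bundle has at least $k$ submaximal curves.
\end{proposition}

As in Example~\ref{ex:17}, we want a vector $w=(\Omega,\tau)$ with $w^2>0$ that is orthogonal to the given roots; then each root gives the quotient $\tau<\sqrt{\Omega^2}$. For the equality argument, $w$ must be orthogonal to no further root, and it must be non-negative on all positive roots. The first property is a matter of general position. The second can fail for the given roots, but reflections in roots are isometries of $\Lambda$, and we may use them to move the whole configuration to a position where it holds.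

\begin{proof}
Write $\Lambda_{\mathbb R}=\Lambda\otimes\mathbb R$. Let $v_1,\dots,v_k$ be the roots and $U=\bigoplus_i\mathbb Zv_i$. Every $x\in\Lambda$ decomposes as $x=-\sum_i(x\cdot v_i)v_i+x'$ with $x'\in U^\perp$, so $\Lambda=U\oplus U^\perp$, and $U^\perp$ has signature $(1,\rho-k)$. The roots in $U$ are the $\pm v_i$, since $(\sum a_iv_i)^2=-\sum a_i^2$.

\emph{Step 1: there is $w_0\in U^\perp$ with $w_0^2>0$ such that the roots orthogonal to $w_0$ are exactly $\pm v_1,\dots,\pm v_k$.} A root outside $U$ has a nonzero component in $U^\perp$, so its orthogonal complement cuts $U^\perp_{\mathbb R}$ in a proper hyperplane. If $U^\perp$ has rank one, as in the case $\rho=k=2$, a generator of $U^\perp$ therefore works. In general we need a finiteness statement. For $x^2>0$ the form $Q_x(y)=-y^2+2(x\cdot y)^2/x^2$ is positive definite: for $y=ax+y'$ with $y'\perp x$ it equals $a^2x^2-y'^2$, and $x^\perp$ is negative definite. Let $A\subset\{x^2>0\}$ be compact and fix a Euclidean norm on $\Lambda_{\mathbb R}$. By compactness of $A$ and of the unit sphere, $Q_x(y)\ge c|y|^2$ for all $x\in A$ and all $y$, with some $c>0$. A root $y$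 orthogonal to some $x\in A$ has $Q_x(y)=1$, so $|y|^2\le1/c$, and there are finitely many such lattice vectors. Take for $A$ a compact neighborhood in $U^\perp_{\mathbb R}$ of a vector of positive square. Only finitely many of the hyperplanes above meet $A$. A rational point in the interior of $A$ off these hyperplanes has an integral multiple $w_0$ as required.

\emph{Step 2: moving $w_0$.} Fix an ample $h\in N$, put $h_0=(h,0)$, and let $P$ be the component of $\{x\in\Lambda_{\mathbb R}:x^2>0\}$ containing $h_0$. Replacing $w_0$ by $-w_0$ if necessary, we have $w_0\in P$. For a root $v$ let $s_v(x)=x+2(x\cdot v)v$ be the reflection in $v$, and let $W$ be the group generated by all $s_v$. Each $s_v$ is an isometry of $\Lambda$, so it permutes the roots. It preserves $P$, because it fixes $v^\perp$ pointwise, and $v^\perp$ has signature $(1,\rho-1)$ and so contains a vector of $P$. Hence $w\cdot h_0$ is a positive integer for all $w\in Ww_0$. Choose $w=gw_0$, $g\in W$, with $w\cdot h_0$ minimal, and replace each $v_i$ by $gv_i$. The roots orthogonal to $w$ are then exactly the $\pm v_i$.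

Write $w=(\Omega,\tau)$. Then $\Omega^2>\tau^2\ge0$ and $\Omega\cdot h>0$, so $\Omega$ is ample. Suppose $\tau=0$. Then $\varepsilon\perp w$, so $\varepsilon=\pm v_i$ for some $i$, and any $v_j$ with $j\ne i$ is a root orthogonal to $\varepsilon$, contradicting Lemma~\ref{lem:roots}(i). This is the only use of $k\ge2$. So $\tau\ne0$. The reflection $s_\varepsilon(M,t)=(M,-t)$ does not change the product with $h_0$, so after applying it to $w$ and to all $v_i$, if necessary, we have $\tau>0$ and $w$ is still minimal.

Minimality gives
\begin{equation}\label{eq:chamber}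
w\cdot v\ge0\qquad\text{for all }v\in R^+ .
\end{equation}
Indeed $v\cdot h_0>0$ for $v\in R^+$, so $w\cdot v<0$ would give $s_vw\cdot h_0=w\cdot h_0+2(w\cdot v)(v\cdot h_0)<w\cdot h_0$.

Choose signs so that $v_i=(M_i,l_i)$ with $l_i>0$; this is possible as $l_i$ is odd. From $w\cdot v_i=0$ we get $\Omega\cdot M_i=\tau l_i>0$. So $M_i\ne0$, and $M_i$ is ample by Lemma~\ref{lem:roots}(ii) and Lemma~\ref{lem:simple}(ii). Thus $v_i\in R^+$.

\emph{Step 3: every curve $C$, with $\mu=\operatorname{mult}_0C$, satisfies $\Omega\cdot C\ge\tau\mu$, and equality holds only if $C$ is negative and $v_C\in\{v_1,\dots,v_k\}$.} If $\mu=0$, then $\Omega\cdot C>0$. If $\mu>0$ and $C^2\ge\mu^2$, then $\Omega\cdot C\ge\sqrt{\Omega^2C^2}>\tau\mu$. If $C$ is negative, then $\Omega\cdot C-\tau\mu=c\,w\cdot v_C\ge0$ by \eqref{eq:chamber}; in case of equality $v_C$ is a root orthogonal to $w$ with positive second coordinate, hence one of the $v_i$.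

\emph{Step 4: the curves.} Fix $i$ and let $D\equiv2M_i$ be the divisor of Proposition~\ref{prop:divisor} for $v_i$. Write $D=\sum_ja_jC_j$ with distinct curves $C_j$ and $a_j>0$. Step 3 gives
\[
2l_i\tau=\Omega\cdot D\ge\tau\sum_ja_j\operatorname{mult}_0C_j=\tau\operatorname{mult}_0D\ge2l_i\tau .
\]
So $\operatorname{mult}_0D=2l_i$, and equality holds in Step 3 for every $C_j$. Then $2v_i=(D,\operatorname{mult}_0D)=\sum_ja_jc_jv_{C_j}$ with $a_jc_j>0$ and $v_{C_j}\in\{v_1,\dots,v_k\}$. These roots are linearly independent, so $v_{C_j}=v_i$ for all $j$. Thus for each $i$ there is a negative curve $C^{(i)}$ with root $v_i$. The $k$ curves are distinct because their roots are, and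
\[
\frac{\Omega\cdot C^{(i)}}{\operatorname{mult}_0C^{(i)}}=\frac{\Omega\cdot M_i}{l_i}=\tau<\sqrt{\Omega^2}.
\]
So all of them are submaximal for $\Omega$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:roots}]
The bound is Proposition~\ref{prop:upper}. If $k(X)\ge2$, Proposition~\ref{prop:lower} gives an ample line bundle with at least, hence exactly, $k(X)$ submaximal curves. The last assertion follows by distinguishing $k(X)=1$ and $k(X)\ge2$.
\end{proof}

\section{Orthogonal roots in rank three}\label{sec:lattice}

This section is pure lattice theory. A root is again a vector of square $-1$.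

\begin{proposition}\label{prop:lattice}
Let $N$ be an even lattice of signature $(1,1)$ with $\det N=-d$, and let $\Lambda=N\oplus\mathbb Z\varepsilon$ with $\varepsilon^2=-1$. The following are equivalent:
\begin{enumerate}
\item[(a)] $\Lambda$ contains two orthogonal roots;
\item[(b)] $\Lambda\cong\Gamma:=\langle-1,-1,d\rangle$;
\item[(c)] $N$ satisfies \eqref{eq:star}.
\end{enumerate}
\end{proposition}

\subsection*{Recollections on quadratic forms}
Let $V$ be a nondegenerate quadratic space over a field $F$ of characteristic $0$, and $Q(x)=x\cdot x$. For $Q(x)\ne0$ the reflection in $x$ is $s_x(y)=y-2\frac{x\cdot y}{Q(x)}x$. If $R$ is a $\mathbb Z_p$-lattice with integral products and $x\in R$ has $Q(x)\in\mathbb Z_p^*$, then $s_x$ preserves $R$. Every element of $SO(V)$ is a product $s_{x_1}\cdots s_{x_{2r}}$ of an even number of reflections, and the class of $Q(x_1)\cdots Q(x_{2r})$ in $F^*/F^{*2}$ depends only on the element. This defines a homomorphism $\theta\colon SO(V)\to F^*/F^{*2}$, the \emph{spinor norm}, which is compatible with extension of the field.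

By Hensel's lemma, a unit of $\mathbb Z_p$ is a square if and only if it is a square modulo $p$ (for $p$ odd) or is $\equiv1\pmod8$ (for $p=2$). For $p$ odd and units $u_1,u_2,u$, the form $\langle u_1,u_2\rangle$ represents $u$ over $\mathbb Z_p$: the sets $\{u_1x^2\}$ and $\{u-u_2y^2\}$ in $\mathbb F_p$ have $\frac{p+1}2$ elements each, so they meet, and since $x,y$ are not both $0$ modulo $p$ the solution lifts. For $p$ odd every $\mathbb Z_p$-lattice has an orthogonal basis, and it follows that a unimodular one is isometric to $\langle1,\dots,1,u\rangle$ with $u$ its determinant.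

Over $\mathbb Q$ we use the Hasse--Minkowski theorem (spaces isometric over $\mathbb R$ and all $\mathbb Q_p$ are isometric), Meyer's theorem (an indefinite form of rank at least $5$ has a nontrivial zero), and the fact that two lattices $R,R'$ of full rank in the same space satisfy $R_p=R'_p$ for almost all $p$, and are equal if this holds for all $p$. The main tool is strong approximation for rotations \cite[Thm.~104:4]{OM}, which in our situation reads as follows.

\begin{quote}
Let $V$ be a nondegenerate quadratic space over $\mathbb Q$ with $\dim V\ge3$ and $V_{\mathbb R}$ isotropic; fix a basis of $V$. Let $T$ be a finite set of primes and let $\sigma_p\in SO(V_p)\cap\ker\theta$ for $p\in T$, where $V_p=V\otimes\mathbb Q_p$. Then there is $\sigma\in SO(V)$, of trivial spinor norm, that is arbitrarily close to $\sigma_p$ for all $p\in T$ and whose matrix has entries in $\mathbb Z_p$ for all primes $p\notin T$.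
\end{quote}

The rank condition is met by $\Lambda$ and not by $N$: adjoining $\varepsilon$ is what makes the problem local.

\begin{proof}[Proof of Proposition~\ref{prop:lattice}]
\emph{(a)$\Leftrightarrow$(b).} The lattice $\Gamma$ contains two orthogonal roots. Conversely, orthogonal roots $v_1,v_2$ split off as in the proof of Proposition~\ref{prop:lower}: $\Lambda=\mathbb Zv_1\oplus\mathbb Zv_2\oplus\mathbb Zw$, and $w^2=\det\Lambda=d$.

\emph{(a)$\Rightarrow$(c).} Let $v_1=(M_1,a)$, $v_2=(M_2,b)$ and $w$ be as above. As $N$ is even, $a$ and $b$ are odd. We have $M_1^2=a^2-1$, $M_2^2=b^2-1$ and $M_1\cdot M_2=ab$. If $j\in\mathbb Z$ is the determinant of the coordinates of $M_1,M_2$ in a basis of $N$, their Gram determinant is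
\[
(a^2-1)(b^2-1)-a^2b^2=1-a^2-b^2=-dj^2 .
\]
Odd squares are $\equiv1\pmod8$, so $dj^2\equiv1\pmod8$. Then $j$ is odd, and $d\equiv1\pmod8$.

Let $p$ be an odd prime and let $x,y\in\Lambda_p$ have square $-1$. Then $Q(x-y)+Q(x+y)=-4$ is a unit, so $Q(x-y)$ or $Q(x+y)$ is a unit. Since $Q(x\mp y)=2\,x\cdot(x\mp y)$, the reflection in $x\mp y$ sends $x$ to $x-(x\mp y)=\pm y$, and the one in a vector of unit square preserves $\Lambda_p$. Hence $x^\perp\cong y^\perp$. For $x=\varepsilon$, $y=v_1$ this reads $N_p\cong\mathbb Z_pv_2\oplus\mathbb Z_pw\cong\langle-1,d\rangle$.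

\emph{(c)$\Rightarrow$(b), local part: $\Lambda_p\cong\Gamma_p$ for every $p$.} Both lattices have signature $(1,2)$ and determinant $d$. For $p\nmid2d$ both are unimodular over $\mathbb Z_p$ with the same determinant, hence isometric. For $p\mid d$ add $\langle-1\rangle$ to the isometry in \eqref{eq:star}. Let $p=2$; here $d\equiv1\pmod8$ is a square in $\mathbb Z_2^*$, so $\Gamma_2\cong\langle-1,-1,1\rangle$. The binary form on $N_2$ has determinant $-d$, minus a square, so it is isotropic; let $h_1\in N_2$ be a primitive vector with $h_1^2=0$. As $N_2$ is unimodular, there is $y\in N_2$ with $h_1\cdot y=1$; as it is even, $h_2=y-\frac12y^2h_1$ lies in $N_2$, and $h_2^2=0$, $h_1\cdot h_2=1$. The vectors $h_1,h_2$ have unit Gram determinant, so they form a basis of $N_2$. In $\Lambda_2$ the vectors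
\[
h_1+\varepsilon,\qquad h_2+\varepsilon,\qquad h_1+h_2+\varepsilon
\]
have squares $-1,-1,2-1=1$, and each of the three mixed products equals $1-1=0$. Their Gram determinant is a unit, so they form a basis, and $\Lambda_2\cong\langle-1,-1,1\rangle$.

\emph{(c)$\Rightarrow$(b), global part.} By Hasse--Minkowski we may regard $\Lambda$ as a lattice in $V=\Gamma\otimes\mathbb Q$. Write $\Lambda_p=\tau_p\Gamma_p$ with $\tau_p\in O(V_p)$, and take $\tau_p=1$ whenever $\Lambda_p=\Gamma_p$, that is, for almost all $p$. The map $-1$ preserves $\Gamma_p$ and has determinant $-1$ as $\dim V=3$, so we may take $\tau_p\in SO(V_p)$. We would like to approximate the $\tau_p$ by one global rotation, but strong approximation applies only to elements of trivial spinor norm. We may change $\tau_p$ on the right by an isometry of $\Gamma_p$, and all $\tau_p$ on the left by one global isometry. The next two facts show that these changes remove the unit part and the valuation of $\theta(\tau_p)$, respectively.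

(i) \emph{For every $p$ and $u\in\mathbb Z_p^*$ there is $\kappa\in SO(V_p)$ with $\kappa\Gamma_p=\Gamma_p$ and $\theta(\kappa)=u$.} It suffices to find $x,y\in\Gamma_p$ of unit square with $Q(x)Q(y)\in u\,\mathbb Z_p^{*2}$ and to put $\kappa=s_xs_y$. For $p$ odd take $Q(x)=-1$ and $Q(y)=-u$ in the summand $\langle-1,-1\rangle$. For $p=2$ the form $-x_1^2-x_2^2+x_3^2$ takes the values $1,-1,-5,-3$ at $(0,0,1)$, $(1,0,0)$, $(1,2,0)$, $(2,0,1)$. These are $\equiv1,7,3,5\pmod8$, so they represent all units modulo squares; take $Q(x)=1$ and $Q(y)$ the value in the class of $u$.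

(ii) \emph{Every $r\in\mathbb Q^*$ is the spinor norm of an element of $SO(V)$.} The form $Q(x)-rQ(y)$ on $V\oplus V$ is indefinite of rank $6$, so there is $(x,y)\ne0$ with $Q(x)=rQ(y)$. If this value is nonzero, then $\theta(s_xs_y)=rQ(y)^2$. If it is zero, $V$ is isotropic, so it contains a hyperbolic plane and represents every rational number; choose instead $Q(x)=r$, $Q(y)=1$.

Let $r$ be the product of the finitely many primes $p$ for which $\theta(\tau_p)$ has odd valuation, and choose $\gamma\in SO(V)$ with $\theta(\gamma)=r$. Let $T$ be a finite set of primes such that $\tau_p=1$ and $\gamma\Gamma_p=\Gamma_p$ for $p\notin T$; for such $p$ we have $(\gamma^{-1}\Lambda)_p=\Gamma_p$. For $p\in T$ the class $\theta(\gamma^{-1}\tau_p)$ has even valuation, so it contains a unit $u_p$. Choose $\kappa_p$ as in (i) for $u_p$. Then $\sigma_p=\gamma^{-1}\tau_p\kappa_p$ has trivial spinor norm, and $\sigma_p\Gamma_p=\gamma^{-1}\tau_p\Gamma_p=(\gamma^{-1}\Lambda)_p$.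

Apply strong approximation with a basis of $\Gamma$ to obtain $\sigma\in SO(V)$. For $p\notin T$ the matrix of $\sigma$ is $p$-integral of determinant $1$, so $\sigma\Gamma_p=\Gamma_p$. For $p\in T$, if $\sigma$ is close enough to $\sigma_p$, then $\sigma_p^{-1}\sigma=1+\sigma_p^{-1}(\sigma-\sigma_p)$ is $p$-integral of determinant $1$, so $\sigma\Gamma_p=\sigma_p\Gamma_p$. Thus $(\sigma\Gamma)_p=(\gamma^{-1}\Lambda)_p$ for all $p$. Hence $\Lambda=\gamma\sigma\Gamma\cong\Gamma$.
\end{proof}

\section{Proofs of Theorems \ref{thm:RM} and \ref{thm:rank2}}\label{sec:final}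

Let $X$ be simple with $\rho=2$. If \eqref{eq:star} holds, Proposition~\ref{prop:lattice} gives $k(X)\ge2$, so $k(X)=2=\rho$, and by Theorem~\ref{thm:roots} the maximal number of submaximal curves is $2$. If \eqref{eq:star} fails, then $k(X)=1$ and every ample $L$ has at most one submaximal curve. This proves the first two assertions of Theorem~\ref{thm:rank2}.

\begin{proof}[Proof of Theorem~\ref{thm:RM}]
By what was just shown, it suffices to prove that \eqref{eq:star} holds exactly in the exceptional case. We identify $N$ with $\mathcal O=\operatorname{End}(X)$ and the form $\operatorname{Tr}(\alpha\beta')$ by Lemma~\ref{lem:norm}.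

If $\mathcal O=\mathbb Z[\sqrt e]$, the basis $1,\sqrt e$ gives $N\cong\langle2,-2e\rangle$. Then $d=4e$ is even, and \eqref{eq:star} fails.

Let $\mathcal O=\mathbb Z[\frac12+\frac12\sqrt e]$ with $e\equiv1\pmod4$. In the basis $1,\frac12+\frac12\sqrt e$ the Gram matrix is
\[
\begin{pmatrix}2&1\\1&\frac{1-e}2\end{pmatrix},
\]
so $d=e$. Let $p$ be a prime dividing $e$; it is odd, so $\mathcal O_p=\mathbb Z_p\oplus\mathbb Z_p\sqrt e$ and $N_p\cong\langle2,-2e\rangle$. We claim that $N_p\cong\langle-1,e\rangle$ if and only if $-2$ is a square modulo $p$. If the isometry exists, then $2x^2-2ey^2=-1$ for some $x,y\in\mathbb Z_p$, so $(2x)^2\equiv-2\pmod p$. Conversely, if $-2=u^2$ with $u\in\mathbb Z_p^*$, then $2=-u^2$ and $-2e=u^2e$, so dividing both basis vectors by $u$ gives $\langle2,-2e\rangle\cong\langle-1,e\rangle$. Now $-2$ is a square modulo an odd prime $p$ if and only if $p\equiv1$ or $3\pmod8$. So the second condition in \eqref{eq:star} holds if and only if no prime factor of $e$ is $\equiv5$ or $7\pmod 8$, which is the exceptional case. In that case $e\equiv1\pmod8$, as noted after Theorem~\ref{thm:RM}, so the first condition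 holds as well.
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:rank2}]
In the exceptional case let $\Omega=M_\omega$ be an ample class with two submaximal curves, and let $\eta\in\mathcal O^*$ be a unit of infinite order, which exists in every real quadratic order. It is an automorphism of $X$ fixing $0$. From $\phi_{\eta^*M}=\hat\eta\,\phi_M\,\eta$ we get
\[
\phi_{L_0}^{-1}\phi_{\eta^*M_\alpha}=\bigl(\phi_{L_0}^{-1}\hat\eta\,\phi_{L_0}\bigr)\bigl(\phi_{L_0}^{-1}\phi_{M_\alpha}\bigr)\eta=\eta^\dagger\alpha\eta=\eta^2\alpha,
\]
because the Rosati involution is the identity. So $(\eta^n)^*\Omega=M_{\eta^{2n}\omega}$. Pull-back by an automorphism fixing $0$ preserves ampleness, intersection numbers and multiplicities at $0$, so it carries the submaximal curves of $\Omega$ bijectively to those of $(\eta^n)^*\Omega$. Hence each $(\eta^n)^*\Omega$ has exactly two submaximal curves. If $\eta^{2n}\omega$ and $\eta^{2n'}\omega$ were proportional for some $n\ne n'$, then $\eta^{2(n-n')}$ would be a rational unit, hence $\pm1$, and $\eta$ would have finite order.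
\end{proof}

\begin{thebibliography}{9}

\bibitem{BS}
Thomas Bauer, Maximilian Schmidt,
\emph{Seshadri constants on principally polarized abelian surfaces with real multiplication},
arXiv:2008.09216 (2020).

\bibitem{BL}
Birkenhake, Lange,
\emph{Complex Abelian Varieties}.

\bibitem{OM}
O'Meara,
\emph{Introduction to Quadratic Forms}.

\end{thebibliography}
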